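\title{Positional injectivity for partial finite innocent strategies}

\begin{abstract}
In an arena game with pointers, the position reached by a play is the tree of its justification pointers; the order of the moves is forgotten. We prove that a finite innocent strategy, total or not, is determined by the set of positions that it reaches, as conjectured by Blondeau-Patissier and Clairambault. The proof puts a price on the number of copies of each Opponent move below a Player move. A convexity inequality bounds the total price of a position by a number that encodes the tree of P-views of the strategy up to pointers, and a counting argument then recovers the pointers. The result extends to the case where one strategy is locally finite and the other is an arbitrary innocent strategy.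
\end{abstract}

\section{The problem and the results}\label{sec:problem}

A play in a game with pointers records two things: the order in which the moves are played and, for each move, the earlier move that justifies it. The \emph{position} of the play keeps the second and forgets the first. A strategy reacts to what has just been played, so its positions seem to lose something essential, namely which Opponent move provoked which Player move. On the other hand, Opponent may repeat a move any number of times, an innocent strategy treats all copies alike, and the numbers of copies remain visible in the position. One may hope to use these numbers as marks on the parts of the strategy, and to read the lost information back from the marks. This paper shows that for finite innocent strategies this always succeeds.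

\subsection{Arenas, plays and strategies}

We work in the Hyland--Ong--Nickau--Coquand setting of arena games with pointers. An \emph{arena} $A$ consists of a countable set $M_A$ of moves, a polarity $\lambda_A:M_A\to\{-,+\}$, and an enabling relation ${\vdash_A}\subseteq(\{\star\}\cup M_A)\times M_A$. Moves of polarity $-$ belong to Opponent and are called \emph{O-moves}; moves of polarity $+$ belong to Player and are called \emph{P-moves}. A move $m$ with $\star\vdash_A m$ is \emph{initial}. We require:
\begin{itemize}
\item[(A1)] an initial move is an O-move and has no enabler other than $\star$;
\item[(A2)] if $m\vdash_A n$ with $m\in M_A$, then $m$ and $n$ have opposite polarities;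
\item[(A3)] every non-initial move has exactly one enabler, so that $(M_A,\vdash_A)$ is a forest whose roots are the initial moves.
\end{itemize}

A \emph{justified sequence} is a finite sequence of move occurrences in which every non-initial occurrence $n$ comes with a pointer to an earlier occurrence $m$, its \emph{justifier}, such that $m\vdash_A n$. A \emph{play} is a justified sequence in which polarities alternate, which starts with an O-move if it is non-empty, and which is \emph{well-opened}: its only initial occurrence is the first one. Equality of sequences always includes equality of pointers. We write $\varepsilon$ for the empty sequence and $s_{\le m}$ for the prefix of $s$ that ends with the occurrence $m$. No condition restricts Opponent's pointers: an O-move may point to any earlier occurrence that enables it.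

The \emph{P-view} $\ulcorner s\urcorner$ of a play $s$ is the subsequence defined by
\begin{align*}
\ulcorner\varepsilon\urcorner&=\varepsilon,\\
\ulcorner s\,m\urcorner&=\ulcorner s\urcorner\,m &&\text{if $m$ is a P-move,}\\
\ulcorner s\,m\urcorner&=m &&\text{if $m$ is initial,}\\
\ulcorner s\,m\,s'\,n\urcorner&=\ulcorner s\,m\urcorner\,n &&\text{if $n$ is a non-initial O-move pointing to $m$,}
\end{align*}
where a pointer is kept whenever the justifier remains in the subsequence. Thus the P-view skips everything that happened between an O-move and its justifier.

A \emph{strategy} $\sigma:A$ is a non-empty set of even-length plays on $A$ that is closed under even-length prefixes and \emph{deterministic}: if $sab,\,sab'\in\sigma$, then $b=b'$ with the same pointer. The strategy $\sigma$ is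
\begin{itemize}
\item \emph{innocent} if, for every $sab\in\sigma$, the justifier of $b$ lies in $\ulcorner sa\urcorner$ and, whenever $r\in\sigma$ and $ra$ is a play with $\ulcorner ra\urcorner=\ulcorner sa\urcorner$, we have $rab\in\sigma$, where $b$ points to the occurrence of $\ulcorner ra\urcorner$ that corresponds to its justifier in $\ulcorner sa\urcorner$;
\item \emph{finite} if the set $\{\ulcorner s\urcorner\mid s\in\sigma\}$ of its P-views is finite;
\item \emph{total} if for every $s\in\sigma$ and every play $sa$ there is $b$ with $sab\in\sigma$.
\end{itemize}
Strategies that are not required to be total are called \emph{partial}. We say that $\sigma$ \emph{answers} an initial move $q$ if some play of $\sigma$ starts with $q$.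

\subsection{Positions}

The \emph{position} $\mathrm{pos}(s)$ reached by a play $s$ is the isomorphism class of the following tree: the nodes are the move occurrences of $s$, each labeled by its move of $A$, and the parent of a non-initial occurrence is its justifier. Since $s$ is well-opened, every chain of justifiers ends at the first occurrence, which is the root. These trees are Boudes' thick subtrees of $A$. A node is an \emph{O-node} or a \emph{P-node} according to the polarity of its label. We put $\mathrm{Pos}(\sigma)=\{\mathrm{pos}(s)\mid s\in\sigma\}$. A class of strategies is \emph{positionally injective} if any two strategies $\sigma_1,\sigma_2:A$ in the class with $\mathrm{Pos}(\sigma_1)=\mathrm{Pos}(\sigma_2)$ are equal.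

\begin{example}\label{ex:A0}
The arena $A_0=[\![(o\to o\to o)\to o]\!]$ has four moves: an initial move $q$, a P-move $f$ enabled by $q$, and two O-moves $1$ and $2$ enabled by $f$. Player calls the function $f$ and Opponent asks for its first or second argument. Every $f$ points to $q$, and nothing points to $1$ or $2$. A non-empty position is therefore the same thing as a finite multiset of vectors $(\#1,\#2)$, one for each occurrence of $f$, counting its children. The plays $q\,f\,1\,f\,2\,f$ and $q\,f\,2\,f\,1\,f$, in which each of $1,2$ points to the preceding $f$, both reach the position $\{(1,0),(0,1),(0,0)\}$: the position does not show which call was made in which argument.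
\end{example}

\subsection{The question}

Three facts are known in this well-opened setting.
\begin{itemize}
\item[(i)] Total finite innocent strategies are positionally injective.
\item[(ii)] Innocent strategies in general are not: there are two distinct infinite partial innocent strategies on $A_0$ with the same positions.
\item[(iii)] Two finite innocent strategies with the same positions have the same P-views of maximal length.
\end{itemize}
The conjecture posed in \cite{BC} is that finiteness alone suffices: \emph{partial finite innocent strategies are positionally injective.} The facts above point in both directions. Fact (i) suggests a positive answer, and by (iii) a counterexample could differ only in P-views that are not of maximal length. But partiality introduces an ambiguity. The plays of a strategy have even length, so an O-move without an answer never appears in a position. If a P-node has no child labeled $d$, this may be because Opponent did not play $d$, or because the strategy has no answer to it; for a total strategy only the first explanation is possible. Fact (ii) shows that injectivity can be lost once finiteness is dropped as well, and Example~\ref{ex:inclusion} shows that positions of finite partial strategies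 can be reassembled in unexpected ways.

We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $A$ be an arena and let $\sigma_1,\sigma_2:A$ be finite innocent strategies with $\mathrm{Pos}(\sigma_1)=\mathrm{Pos}(\sigma_2)$. Then $\sigma_1=\sigma_2$.
\end{theorem}

Call an innocent strategy $\sigma$ \emph{locally finite} if, for every finite set $F$ of O-moves, only finitely many P-views of $\sigma$ have all their O-moves in $F$. Finite strategies are locally finite.

\begin{theorem}\label{thm:local}
Let $\sigma_1:A$ be a locally finite innocent strategy and $\sigma_2:A$ an arbitrary innocent strategy. If $\mathrm{Pos}(\sigma_1)=\mathrm{Pos}(\sigma_2)$, then $\sigma_1=\sigma_2$.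
\end{theorem}

The proofs are self-contained and use neither (i) nor (iii). Section~\ref{sec:views} describes the plays of an innocent strategy, up to reordering, as trees obtained from its tree of P-views by duplicating O-moves, and determines what a position shows of such a tree. Section~\ref{sec:examples} works out the difficulty and the main idea on $A_0$. Sections~\ref{sec:price} and~\ref{sec:skeleton} recover the tree of P-views without its pointers, and Section~\ref{sec:pointers} recovers the pointers and concludes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:local} proves Theorem~\ref{thm:local}, and Section~\ref{sec:limits} discusses the limits of both results.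

\section{P-views, skeletons and expansions}\label{sec:views}

\subsection{An innocent strategy is a forest of views}

A \emph{view} is a non-empty play of even length in which every non-initial O-move points to the move just before it:
\[
p=q\,b_0\,d_1\,b_1\cdots d_n\,b_n ,\qquad d_i\text{ points to }b_{i-1}.
\]
Here $q$ is initial and the $d_i$ are not. By (A2), each $b_i$ points either to $q$, and we say that its pointer has \emph{index} $0$, or to some $d_j$ with $1\le j\le i$, and we say that it has \emph{index} $j$. The \emph{word} of $p$ is $d_1\cdots d_n$ and its \emph{depth} is $n$. For an innocent strategy $\sigma$ put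
\[
\mathcal V(\sigma)=\{\ulcorner s\urcorner\mid s\in\sigma,\ s\neq\varepsilon\}.
\]
Let $s=s'ob\in\sigma$. If $o$ is initial, then $s'=\varepsilon$ because $s$ is well-opened, and $\ulcorner s\urcorner=s=ob$. Otherwise $o$ points to an occurrence $b'$ of a P-move, the prefix $s_{\le b'}$ has even length and so belongs to $\sigma$, and
\begin{equation}\label{eq:step}
\ulcorner s\urcorner=\ulcorner s_{\le b'}\urcorner\;o\;b .
\end{equation}

\begin{lemma}\label{lem:views}
Let $\sigma,\sigma_1,\sigma_2$ be innocent strategies on $A$.
\begin{itemize}
\item[(a)] The elements of $\mathcal V(\sigma)$ are views, and $\mathcal V(\sigma)$ is closed under non-empty even-length prefixes.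
\item[(b)] Two elements of $\mathcal V(\sigma)$ with the same initial move and the same word are equal.
\item[(c)] If $\mathcal V(\sigma_1)=\mathcal V(\sigma_2)$, then $\sigma_1=\sigma_2$.
\item[(d)] Conversely, every set $\mathcal V$ of views that has the closure property in \textup{(a)} and the property \textup{(b)} is $\mathcal V(\sigma)$ for some innocent strategy $\sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We argue by induction on the length of $s=s'ob\in\sigma$. If $o$ is initial, $\ulcorner s\urcorner=ob$ is a view with no other non-empty even-length prefix. Otherwise, in \eqref{eq:step}, $\ulcorner s_{\le b'}\urcorner$ is a view ending with $b'$, the move $o$ points to $b'$, and the justifier of $b$ lies in $\ulcorner s'o\urcorner$ by innocence; so $\ulcorner s\urcorner$ is a view. Its proper non-empty even-length prefixes are the non-empty even-length prefixes of $\ulcorner s_{\le b'}\urcorner$, which lie in $\mathcal V(\sigma)$ by induction.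

(b) We argue by induction on the depth. Remove the last two moves from each of the two views. The remaining prefixes are both empty, or by (a) they are elements of $\mathcal V(\sigma)$ with the same initial move and word, hence equal by induction. So the views are $p_0ab$ and $p_0ab'$, with the same O-move $a$ and the same pointer from $a$. Write them as $\ulcorner rab\urcorner$ and $\ulcorner r'ab'\urcorner$ with $rab,\,r'ab'\in\sigma$; then $\ulcorner ra\urcorner=\ulcorner r'a\urcorner=p_0a$. Innocence gives $r'ab\in\sigma$ with the corresponding pointer, and determinism gives $b=b'$ with the same pointer.

(c) By symmetry it suffices to show that $s\in\sigma_1$ implies $s\in\sigma_2$, by induction on the length of $s$. Every strategy contains $\varepsilon$. Let $s=rab\in\sigma_1$; then $r\in\sigma_2$ by induction. As $\ulcorner ra\urcorner b\in\mathcal V(\sigma_1)=\mathcal V(\sigma_2)$, there is $r'ab\in\sigma_2$ with $\ulcorner r'ab\urcorner=\ulcorner ra\urcorner b$, and in particular $\ulcorner r'a\urcorner=\ulcorner ra\urcorner$. Innocence of $\sigma_2$ gives $rab\in\sigma_2$, where $b$ points to the same occurrence of $\ulcorner ra\urcorner$ as in $s$.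

(d) Let $\sigma$ be the set of even-length plays $s$ such that, for every non-empty even-length prefix $rab$ of $s$, the justifier of $b$ lies in $\ulcorner ra\urcorner$ and $\ulcorner rab\urcorner\in\mathcal V$. It contains $\varepsilon$ and is closed under even-length prefixes. If $sab,\,sab'\in\sigma$, then $\ulcorner sa\urcorner b$ and $\ulcorner sa\urcorner b'$ are elements of $\mathcal V$ with the same initial move and word, so they are equal and $\sigma$ is deterministic. If $sab,\,r\in\sigma$ and $\ulcorner ra\urcorner=\ulcorner sa\urcorner$, then $rab$ with the corresponding pointer is a play with P-view $\ulcorner sab\urcorner\in\mathcal V$, so $\sigma$ is innocent. By definition $\mathcal V(\sigma)\subseteq\mathcal V$. Every prefix of a view is its own P-view, so each $p\in\mathcal V$ lies in $\sigma$ and $p=\ulcorner p\urcorner\in\mathcal V(\sigma)$.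
\end{proof}

Part (d) is used only to produce examples. Parts (a) and (b) allow us to present the views that start with a given initial move as a labeled tree of words.

\begin{definition}\label{def:tree}
A \emph{tree} is a pair $t=(W,b)$, where $W$ is a non-empty prefix-closed set of words of non-initial O-moves, the \emph{places} of $t$, and $b$ assigns a P-move $b(v)$ to each place $v$. The \emph{root label} of $t$ is $b(\varepsilon)$, and $S(t)$ is the set of O-moves $d$ such that the one-letter word $d$ is a place. For $v\in W$, the \emph{subtree} $t/v$ has places $\{w\mid vw\in W\}$ and labels $w\mapsto b(vw)$. The tree is \emph{finite} if $W$ is, and its \emph{size} is $|W|$. For a word $v$ and $0\le j\le|v|$ we write $v|_j$ for the prefix of $v$ of length $j$.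
\end{definition}

A tree $t$ is determined by its root label, the set $S(t)$ and the subtrees $t/d$ for $d\in S(t)$. We have $S(t/v)=\{d\mid vd\in W\}$ and $(t/v)/d=t/vd$. If $t$ is finite, the subtrees $t/(v|_0),\,t/(v|_1),\dots,t/v$ along a place $v$ have strictly decreasing sizes and are therefore pairwise distinct.

Let $\sigma$ be innocent and let $q$ be an initial move that $\sigma$ answers. Let $W$ be the set of words of the elements of $\mathcal V(\sigma)$ that start with $q$. For $v\in W$, let $b(v)$ be the last move of the unique such view with word $v$, and let $\mathrm{ptr}(v)\in\{0,\dots,|v|\}$ be the index of its pointer. The tree $T=(W,b)$ is the \emph{skeleton} of $\sigma$ at $q$, and $\mathrm{ptr}$ is the \emph{pointer function}. By Lemma~\ref{lem:views}(a), the view with word $v=d_1\cdots d_n$ is $q\,b(v|_0)\,d_1\,b(v|_1)\cdots d_n\,b(v|_n)$, with pointers of index $\mathrm{ptr}(v|_i)$. So the skeletons and pointer functions at all answered initial moves determine $\mathcal V(\sigma)$, and by Lemma~\ref{lem:views}(c) they determine $\sigma$. If $\sigma$ is finite, its skeletons are finite.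

\subsection{Plays are expansions of the skeleton}

A general play differs from a view in that Opponent may go back to an earlier P-move and may repeat an O-move. The next notion records exactly these choices.

\begin{definition}\label{def:expansion}
An \emph{expansion} of a tree $T=(W,b)$ is a finite rooted tree $E$ with a map $\mathrm{pl}$ from its nodes to $W$ such that the root has place $\varepsilon$ and every child of a node at place $v$ has a place of the form $vd$. For a node $x$ at place $v$, let $m_d(x)$ be the number of its children at place $vd$, and let $m(x)=(m_d(x))_d$. The \emph{profile} of $x$ is the pair $(b(v),m(x))$. Likewise, the \emph{profile} of a P-node $z$ of a position is the pair formed by its label and the vector whose $d$-th entry is the number of children of $z$ labeled $d$.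
\end{definition}

A node at place $v$ may have several children at the same place $vd$, or none. Let $s=o_1b_1\cdots o_Nb_N\in\sigma$ start with $o_1=q$. The pairs $x_i=(o_i,b_i)$ are the \emph{rounds} of $s$; we write $o(x_i)=o_i$ and $b(x_i)=b_i$ for the two occurrences. The rounds form a tree $C(s)$ with root $x_1$, in which the parent of $x_i$, for $i\ge2$, is the round $x_j$ such that $o_i$ points to $b_j$. The place $\mathrm{pl}(x_i)$ is the word of $\ulcorner s_{\le b_i}\urcorner$.

\begin{lemma}\label{lem:expansion}
Let $\sigma$ be an innocent strategy that answers $q$, with skeleton $T=(W,b)$ and pointer function $\mathrm{ptr}$ at $q$.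
\begin{itemize}
\item[(a)] For $s\in\sigma$ starting with $q$, the tree $C(s)$ is an expansion of $T$. If $x^0,\dots,x^n=x$ is the branch from the root to a round $x$ at place $v$, then $x^j$ has place $v|_j$, the occurrence $b(x)$ is the move $b(v)$ and is justified by $o(x^{\mathrm{ptr}(v)})$, and for $j\ge1$ the occurrence $o(x^j)$ is justified by $b(x^{j-1})$.
\item[(b)] The map $x\mapsto b(x)$ is a bijection from the nodes of $C(s)$ to the P-nodes of $\mathrm{pos}(s)$, and it preserves profiles.
\item[(c)] Every expansion $E$ of $T$ is isomorphic, compatibly with places, to $C(s)$ for some $s\in\sigma$ starting with $q$.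
\end{itemize}
\end{lemma}

\begin{proof}
(a) The P-view at $x_1$ is $qb_1$, with word $\varepsilon$. If $x_j$ is the parent of $x_i$, then \eqref{eq:step} gives $\ulcorner s_{\le b_i}\urcorner=\ulcorner s_{\le b_j}\urcorner\,o_i\,b_i$, hence $\mathrm{pl}(x_i)=\mathrm{pl}(x_j)\,o_i$. All these P-views lie in $\mathcal V(\sigma)$, so the places lie in $W$ and $C(s)$ is an expansion. By induction along the branch, the P-view at $x$ is the subsequence $o(x^0)\,b(x^0)\cdots o(x^n)\,b(x^n)$ of $s$. It is the view with word $v$, so its last move is $b(v)$, with pointer of index $\mathrm{ptr}(v)$. The last claim is the definition of the parent in $C(s)$.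

(b) Each round contains exactly one occurrence of a P-move, which gives the bijection, and labels agree by (a). The children of the P-node $b(x)$ labeled $d$ are the occurrences of $d$ that point to $b(x)$. Since $s$ has even length, each of them opens a round, and these rounds are exactly the children of $x$ at place $\mathrm{pl}(x)\,d$.

(c) List the nodes of $E$ so that parents come before children. We build plays of $\sigma$ round by round, the $i$-th round matching the $i$-th node. Since $\varepsilon\in W$, there is a view $qb\in\mathcal V(\sigma)$. By \eqref{eq:step}, a play with at least two rounds has a P-view of length at least $4$, so $qb$ is the P-view of the play $qb$ itself, and $qb\in\sigma$. This matches the root. Suppose $s\in\sigma$ is built and the next node is a child, at place $vd$, of a node matched with the round $x_j$, at place $v$. Let $p\in\mathcal V(\sigma)$ be the view with word $v$ and let $pab$ be the view with word $vd$; it extends $p$ by Lemma~\ref{lem:views}(a) and (b), and $a$ is the move $d$ pointing to the last move of $p$, which is the move $b(v)$. Extend $s$ by the move $d$ pointing to $b_j$. The result $sa$ is a play, and $\ulcorner sa\urcorner=\ulcorner s_{\le b_j}\urcorner a=pa$. There is $rab\in\sigma$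 with $\ulcorner rab\urcorner=pab$, so $\ulcorner ra\urcorner=pa$, and innocence gives $sab\in\sigma$. The new round is a child of $x_j$ at place $vd$.
\end{proof}

Part (c) is where we use that Opponent may point to any earlier P-move. By part (a), the labels and justifiers of all occurrences of $s$ can be read from $C(s)$, its places, $T$ and $\mathrm{ptr}$; so $\mathrm{pos}(s)$ depends only on the expansion $C(s)$, and we may speak of the position of an expansion in $\sigma$.

Suppose now that $s_1\in\sigma_1$ and $s_2\in\sigma_2$ are non-empty plays that reach the same position. By part (b) there is a bijection between the nodes of $C(s_1)$ and those of $C(s_2)$ that preserves profiles. This bijection need not respect parents or places: the position joins $b(x)$ to its justifier, not to the O-move $o(x)$ that it answers. The whole difficulty is to draw conclusions about places from profiles. One such conclusion is immediate.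

\begin{lemma}\label{lem:depth}
Let $\sigma_1,\sigma_2:A$ be innocent with $\mathrm{Pos}(\sigma_2)\subseteq\mathrm{Pos}(\sigma_1)$. If $\mathcal V(\sigma_2)$ has an element of depth $n$, then so does $\mathcal V(\sigma_1)$.
\end{lemma}

\begin{proof}
Let $v$ be the word of a view of $\sigma_2$ of depth $n$. Lemma~\ref{lem:expansion}(c), applied to the chain with places $v|_0,\dots,v|_n$, gives $s_2\in\sigma_2$ whose position has $n+1$ P-nodes, each with at most one child. Let $s_1\in\sigma_1$ reach the same position. By Lemma~\ref{lem:expansion}(b), $C(s_1)$ has $n+1$ nodes, each with at most one child, so it is a chain. The last round of $s_1$ is the bottom of the chain, because parents are played before children. Hence $\ulcorner s_1\urcorner$ has depth $n$.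
\end{proof}

\section{Two examples on $A_0$}\label{sec:examples}

On the arena $A_0$ of Example~\ref{ex:A0} labels and pointers are forced: Player can only play $f$, pointing to $q$. By Lemma~\ref{lem:views}, the innocent strategies other than $\{\varepsilon\}$ correspond to the non-empty prefix-closed sets $W\subseteq\{1,2\}^*$; we write $\sigma_W$, and we identify a tree with its set of places. By Lemma~\ref{lem:expansion}, the non-empty positions of $\sigma_W$ are the multisets of vectors $m(x)=(m_1(x),m_2(x))$ of the expansions of $W$. Theorem~\ref{thm:main} asserts in this case that a finite $W$ is determined by this set of multisets. If only the letter $1$ is used, then $W=\{\varepsilon,1,\dots,1^n\}$ and Lemma~\ref{lem:depth} determines $n$. With two letters there is much more room.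

\begin{example}[Reassembling a position]\label{ex:inclusion}
Let $W=\{\varepsilon,1,12\}$ and $W'=\{\varepsilon,1,2,21,212\}$. Then $\sigma_W\not\subseteq\sigma_{W'}$, since $12\notin W'$. Nevertheless $\mathrm{Pos}(\sigma_W)\subseteq\mathrm{Pos}(\sigma_{W'})$.

In an expansion of $W$ the root has $a\ge0$ children at place $1$, the $i$-th of which has $c_i\ge0$ children at place $12$. The position is
\[
\{(a,0),(0,c_1),\dots,(0,c_a)\}\quad\text{together with}\quad c_1+\dots+c_a\ \text{ zero vectors.}
\]
If all $c_i$ vanish, only the places $\varepsilon$ and $1$ are used, and they belong to $W'$. Otherwise we may assume $c_1\ge1$, and we build an expansion of $W'$ as follows (see Figure~\ref{fig:reassemble}). The root has vector $(0,c_1)$. One of its $c_1$ children, at place $2$, has vector $(a,0)$, and the other $c_1-1$ have vector $0$. Of the $a$ nodes at place $21$, we give $a-1$ the vectors $(0,c_2),\dots,(0,c_a)$ and the last one the vector $0$. The $c_2+\dots+c_a$ nodes at place $212$ have vector $0$. The vectors $(0,c_1),(a,0),(0,c_2),\dots,(0,c_a)$ appear, and the number of further zero vectors is $(c_1-1)+1+c_2+\dots+c_a=c_1+\dots+c_a$. This is the same position.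
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={font=\small}]
\node (a) at (0,0) {$(2,0)$};
\node (b) at (-1,-1.2) {$(0,2)$};
\node (c) at (1,-1.2) {$(0,1)$};
\node (d) at (-1.7,-2.4) {$(0,0)$};
\node (e) at (-0.3,-2.4) {$(0,0)$};
\node (f) at (1,-2.4) {$(0,0)$};
\draw (a) -- node[left] {$1$} (b);
\draw (a) -- node[right] {$1$} (c);
\draw (b) -- node[left] {$2$} (d);
\draw (b) -- node[right] {$2$} (e);
\draw (c) -- node[right] {$2$} (f);
\node (g) at (6,0) {$(0,2)$};
\node (h) at (5,-1.2) {$(2,0)$};
\node (i) at (7,-1.2) {$(0,0)$};
\node (j) at (4.3,-2.4) {$(0,1)$};
\node (k) at (5.7,-2.4) {$(0,0)$};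
\node (l) at (4.3,-3.6) {$(0,0)$};
\draw (g) -- node[left] {$2$} (h);
\draw (g) -- node[right] {$2$} (i);
\draw (h) -- node[left] {$1$} (j);
\draw (h) -- node[right] {$1$} (k);
\draw (j) -- node[left] {$2$} (l);
\end{tikzpicture}
\caption{An expansion of $\{\varepsilon,1,12\}$ (left) and an expansion of $\{\varepsilon,1,2,21,212\}$ (right) on the arena $A_0$. The place of a node is the word read along the edges from the root; each node shows its numbers of children along $1$ and along $2$. The two multisets of vectors are equal, so the corresponding plays reach the same position.}\label{fig:reassemble}
\end{figure}

The example shows that no choice of multiplicities, however large or unusual, prevents a node from being reused at a different place of another tree. It also shows that one inclusion between position sets does not give an inclusion of trees, so a proof of Theorem~\ref{thm:main} must play the two inclusions against each other. We shall extract from each inclusion an inequality between two numbers. The quantities that a position shows, and that can be estimated by induction along an unknown expansion, are the sums over all nodes of a function of the profile. We call such a function a price.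

\begin{example}[Prices]\label{ex:prices}
Let $T_1=\{\varepsilon,1,12\}$ and $T_2=\{\varepsilon,2,21\}$. They have the same depth, and their longest views are the two plays of Example~\ref{ex:A0}, which reach the same position. The proper subtrees are $\ell=\{\varepsilon\}$, $t_1=\{\varepsilon,1\}=T_2/2$ and $t_2=\{\varepsilon,2\}=T_1/1$. Take the convex functions $g_1(y)=y^2$ and $g_2(y)=2y^2$. To each tree $t$ attach a value $Y(t)$, a vector $m(t)$ of slopes, and a price $\pi(t)$:
\[
Y(t)=1+\sum_{d\in S(t)}g_d(Y(t/d)),\qquad m_d(t)=g_d'(Y(t/d)),\qquad \pi(t)=Y(t)-\sum_{d\in S(t)}m_d(t)\,Y(t/d),
\]
with $m_d(t)=0$ for $d\notin S(t)$. This gives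
\[
\begin{array}{c|ccccc}
t&\ell&t_1&t_2&T_1&T_2\\\hline
Y(t)&1&2&3&10&9\\
m(t)&(0,0)&(2,0)&(0,4)&(6,0)&(0,8)\\
\pi(t)&1&0&-1&-8&-7
\end{array}
\]
The five vectors are distinct, so we may regard $\pi$ as a price on vectors. Expand $T_1$ by giving each node the vector of the subtree at its place: one node $(6,0)$, six nodes $(0,4)$ and twenty-four nodes $(0,0)$. The total price is $-8-6+24=10=Y(T_1)$; the price was defined so that the sum telescopes.

Now take any expansion of $T_2$ whose vectors are among these five, and let $\mathrm{Val}(x)$ be the total price of the subtree at a node $x$. A node at place $21$ has no child, so $\mathrm{Val}=1$. A node at place $2$ has vector $(0,0)$, $(2,0)$ or $(6,0)$, so $\mathrm{Val}$ is $1$, or $0+2\cdot1=2$, or $-8+6\cdot1=-2$; the maximum is $2=Y(t_1)$. The root has vector $(0,0)$, $(0,4)$ or $(0,8)$, so $\mathrm{Val}$ is at most $1$, or $-1+4\cdot2=7$, or $-7+8\cdot2=9$; the maximum is $9=Y(T_2)$. Since $10>9$, the position of $\sigma_{T_1}$ built above is not a position of $\sigma_{T_2}$.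

At each place $v$ the best vector was $m(T_2/v)$, and this is convexity. A node with the vector of $T_1$ whose children are worth $y'$ has $\mathrm{Val}=\pi(T_1)+6y'=1+g_1(3)+6(y'-3)$, which is $1$ plus the tangent line to $g_1$ at $3$. A tangent line lies below $g_1$, strictly away from the point of contact. So a node with the wrong multiplicities loses value.
\end{example}

The argument yields $Y(T_2)\le Y(T_1)$ from one inclusion of position sets and $Y(T_1)\le Y(T_2)$ from the other. To conclude that $T_1=T_2$ we need $Y$ to be injective, and quadratic functions do not achieve this: $\{\varepsilon,1,2,21\}$ has value $1+g_1(1)+g_2(2)=10=Y(T_1)$. We also need the vector $m(t)$ to determine $t$, and for the pointers we shall need two admissible slopes at each point instead of one. Exponential functions give all three.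

\section{Values, types and prices}\label{sec:price}

Let $B$ be a finite set of P-moves and $D$ a finite set of non-initial O-moves. A \emph{tree over $(B,D)$} is a finite tree whose labels lie in $B$ and whose places are words over $D$. Fix an integer $k\ge\max(2,|B|,|D|)$ and injections $B\to\{0,\dots,k-1\}$ and $D\to\{0,\dots,k-1\}$, both written $e$. For $d\in D$ and an integer $y$ put $g_d(y)=2^{ky+e(d)}$. The \emph{value} of a tree $t$ over $(B,D)$ with root label $b$ is defined by induction on the size:
\begin{equation}\label{eq:Y}
Y(t)=2^{e(b)}+\sum_{d\in S(t)}g_d\bigl(Y(t/d)\bigr).
\end{equation}
It is a positive integer.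

\begin{lemma}\label{lem:injective}
The value $Y$ is injective on trees over $(B,D)$.
\end{lemma}

\begin{proof}
Formula \eqref{eq:Y} writes $Y(t)$ as a sum of powers of $2$ with exponents $e(b)<k$ and $kY(t/d)+e(d)\ge k$ for $d\in S(t)$. The latter have distinct residues modulo $k$, so all exponents are distinct and \eqref{eq:Y} is the binary expansion of $Y(t)$. If $Y(t)=Y(u)$, the two sets of exponents coincide. The exponent below $k$ shows that the root labels are equal; the residues of the others give $S(t)=S(u)$, and their quotients give $Y(t/d)=Y(u/d)$ for each $d$. By induction on the size of $t$ we get $t/d=u/d$, so $t=u$.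
\end{proof}

On the integers, the role of the tangent slope of $g$ at $y$ is played by any number strictly between the increments $g(y)-g(y-1)$ and $g(y+1)-g(y)$. For $g_d$ this interval contains $[g_d(y),2g_d(y))$.

\begin{lemma}\label{lem:slope}
Let $g=g_d$, let $y,y'$ be integers and let $g(y)\le\mu<2g(y)$. Then $g(y')-g(y)-\mu(y'-y)\ge0$, with equality if and only if $y'=y$.
\end{lemma}

\begin{proof}
We have $g(z+1)=2^kg(z)$, and $g$ is increasing. If $y'>y$, then, as $k\ge2$,
\[
g(y')-g(y)=\sum_{z=y}^{y'-1}(2^k-1)\,g(z)\ \ge\ 3\,(y'-y)\,g(y)\ >\ \mu\,(y'-y).
\]
If $y'<y$, then
\[
g(y)-g(y')=\sum_{z=y'+1}^{y}(1-2^{-k})\,g(z)\ \le\ (y-y')(1-2^{-k})\,g(y)\ <\ \mu\,(y-y').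
\]
In both cases the expression is positive.
\end{proof}

Let $\mathcal T$ be a finite set of trees over $(B,D)$ closed under subtrees. For $t\in\mathcal T$ and $d\in S(t)$ let $G_{t,d}=g_d(Y(t/d))$, which is at least $2^k\ge4$. An \emph{admissible choice} $m$ is a family of integers
\[
m_d(t)\in\{G_{t,d},\,G_{t,d}+1\}\subseteq[G_{t,d},\,2G_{t,d})\qquad(t\in\mathcal T,\ d\in S(t)).
\]
We put $m_d(t)=0$ for $d\notin S(t)$ and $m(t)=(m_d(t))_d$. An admissible choice is fixed in this section and the next; its freedom is used in Section~\ref{sec:pointers}. A node of an expansion, or a P-node of a position, \emph{has type} $t\in\mathcal T$ if its profile is the pair formed by the root label of $t$ and the vector $m(t)$.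

\begin{lemma}\label{lem:type}
A node has at most one type.
\end{lemma}

\begin{proof}
We must recover $t\in\mathcal T$ from its root label and $m(t)$. The set $S(t)$ is the support of $m(t)$. For $d\in S(t)$ we have $\lfloor\log_2m_d(t)\rfloor=kY(t/d)+e(d)$, which gives $Y(t/d)$ and hence $t/d$ by Lemma~\ref{lem:injective}.
\end{proof}

The \emph{price} of $t\in\mathcal T$ is the integer
\[
\pi(t)=Y(t)-\sum_{d\in S(t)}m_d(t)\,Y(t/d).
\]
The next lemma describes a node of type $t$ that stands at a place where the subtree is $u$. Its move must be the root label of $u$, and its children must occupy places that exist in $u$. The inclusion $S(t)\subseteq S(u)$ may be strict, because Opponent need not play every move that the strategy can answer; such a node then loses the terms of \eqref{eq:Y} that it does not use.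

\begin{lemma}\label{lem:key}
Let $t,u\in\mathcal T$ have the same root label, with $S(t)\subseteq S(u)$. Then
\[
\pi(t)+\sum_{d\in S(t)}m_d(t)\,Y(u/d)\ \le\ Y(u),
\]
with equality if and only if $t=u$.
\end{lemma}

\begin{proof}
Expand $Y(u)$ and $Y(t)$ by \eqref{eq:Y}. The terms $2^{e(b)}$ cancel, and the right side minus the left side equals
\[
\sum_{d\in S(t)}\Bigl[g_d(Y(u/d))-g_d(Y(t/d))-m_d(t)\bigl(Y(u/d)-Y(t/d)\bigr)\Bigr]+\sum_{d\in S(u)\setminus S(t)}g_d(Y(u/d)).
\]
The second sum is non-negative and vanishes if and only if $S(u)=S(t)$. By Lemma~\ref{lem:slope}, with $y=Y(t/d)$, $y'=Y(u/d)$ and $\mu=m_d(t)$, each bracket is non-negative and vanishes if and only if $Y(u/d)=Y(t/d)$, that is, by Lemma~\ref{lem:injective}, if and only if $u/d=t/d$. So equality holds exactly when $S(t)=S(u)$ and $t/d=u/d$ for all $d$, which means $t=u$.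
\end{proof}

\section{The skeletons coincide}\label{sec:skeleton}

Keep the notation of Section~\ref{sec:price} and let $T\in\mathcal T$. An expansion $E$ of $T$ is \emph{typed} if each of its nodes has a type, and \emph{faithful} if each node at place $v$ has type $T/v$. For a node $x$ of a typed expansion, $\mathrm{Val}(x)$ is the sum of the prices of the types of all nodes in the subtree of $E$ at $x$; the \emph{total price} of $E$ is the $\mathrm{Val}$ of its root. For a place $v=d_1\cdots d_n$ of $T$ put
\begin{equation}\label{eq:n}
n(v)=\prod_{j=0}^{n-1}m_{d_{j+1}}\bigl(T/(v|_j)\bigr).
\end{equation}

\begin{lemma}\label{lem:faithful}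
The tree $T$ has a faithful expansion, and every faithful expansion of $T$ has exactly $n(v)$ nodes at place $v$.
\end{lemma}

\begin{proof}
Let $E_m(T)$ have as nodes the sequences $((d_1,i_1),\dots,(d_n,i_n))$ such that $v=d_1\cdots d_n$ is a place of $T$ and $1\le i_{j+1}\le m_{d_{j+1}}(T/(v|_j))$ for $0\le j<n$. The place of such a node is $v$, and its parent is obtained by deleting the last pair. This tree is finite because $T$ is finite. A node at place $v$ has $m_d(T/v)$ children at $vd$ for $d\in S(T/v)$ and no others, and $b(v)$ is the root label of $T/v$; so its type is $T/v$. In any faithful expansion, the root is the only node at $\varepsilon$, and the nodes at $vd$ are children of nodes at $v$, each of which has $m_d(T/v)$ of them. The count follows by induction on $|v|$.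
\end{proof}

We call $E_m(T)$ the \emph{canonical expansion}.

\begin{proposition}\label{prop:bound}
Let $E$ be a typed expansion of $T\in\mathcal T$. Then $\mathrm{Val}(x)\le Y(T/v)$ for every node $x$ at place $v$. The total price of $E$ equals $Y(T)$ if and only if $E$ is faithful.
\end{proposition}

\begin{proof}
We prove the inequality by induction from the leaves of $E$. Let $x$ have place $v$ and type $t$. Then $t$ and $T/v$ have the same root label $b(v)$. For $d\in S(t)$ the node $x$ has $m_d(t)\ge1$ children at place $vd$, so $vd$ is a place of $T$; thus $S(t)\subseteq S(T/v)$. These are all the children of $x$. By the induction hypothesis and Lemma~\ref{lem:key} with $u=T/v$,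
\begin{equation}\label{eq:two}
\mathrm{Val}(x)=\pi(t)+\sum_{x'\text{ child of }x}\mathrm{Val}(x')\ \le\ \pi(t)+\sum_{d\in S(t)}m_d(t)\,Y(T/vd)\ \le\ Y(T/v).
\end{equation}

If $E$ is faithful, the same induction gives $\mathrm{Val}(x)=Y(T/v)$ everywhere: the first inequality in \eqref{eq:two} is an equality by the induction hypothesis, and the second because $t=T/v$. Conversely, suppose that $\mathrm{Val}(x)=Y(T/v)$ for a node $x$ at place $v$. Then both inequalities in \eqref{eq:two} are equalities. The second gives $t=T/v$ by Lemma~\ref{lem:key}. The first is a sum of the inequalities $\mathrm{Val}(x')\le Y(T/\mathrm{pl}(x'))$ over the children $x'$, so each of these is an equality. If equality holds at the root, it therefore descends to every node, and every node at place $v$ has type $T/v$.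
\end{proof}

We now return to strategies. Let $\sigma_1,\sigma_2:A$ be finite innocent strategies that both answer the initial move $q$, with skeletons $T_1,T_2$ and pointer functions $\mathrm{ptr}_1,\mathrm{ptr}_2$ at $q$. Let $B$ and $D$ be the sets of P-moves and of non-initial O-moves that occur in $T_1$ or $T_2$, and let $\mathcal T$ be the set of all subtrees of $T_1$ and $T_2$. This is where finiteness of the strategies is used: $B$, $D$ and $\mathcal T$ are finite, the recursion \eqref{eq:Y} terminates, and the canonical expansions are finite. For an admissible choice $m$ and $i=1,2$, let $\rho_i(m)\in\mathrm{Pos}(\sigma_i)$ be the position of $E_m(T_i)$ in $\sigma_i$, which exists by Lemma~\ref{lem:expansion}(c).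

\begin{proposition}\label{prop:skeleton}
Let $m$ be any admissible choice.
\begin{itemize}
\item[(a)] If $s_1\in\sigma_1$ reaches $\rho_2(m)$, then $Y(T_2)\le Y(T_1)$. If moreover $T_1=T_2$, then $C(s_1)$ is faithful.
\item[(b)] If $\rho_2(m)\in\mathrm{Pos}(\sigma_1)$ and $\rho_1(m)\in\mathrm{Pos}(\sigma_2)$, then $T_1=T_2$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The root of $\rho_2(m)$ is labeled $q$, so $s_1$ starts with $q$ and $C(s_1)$ is an expansion of $T_1$. By Lemma~\ref{lem:expansion}(b), applied to both strategies, there is a bijection between the nodes of $E_m(T_2)$ and those of $C(s_1)$ that preserves profiles, hence types. So $C(s_1)$ is typed and has the same total price as $E_m(T_2)$, which is $Y(T_2)$ by Proposition~\ref{prop:bound}. The same proposition bounds the total price of $C(s_1)$ by $Y(T_1)$. If $T_1=T_2$ the bound is attained, so $C(s_1)$ is faithful.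

(b) Part (a) gives $Y(T_2)\le Y(T_1)$ and, with the roles exchanged, $Y(T_1)\le Y(T_2)$. Lemma~\ref{lem:injective} gives $T_1=T_2$.
\end{proof}

\section{The pointers coincide}\label{sec:pointers}

So far only profiles were used. To compare pointer functions we use the other edges of the position, those from a P-node to its justifier.

\begin{example}\label{ex:pointers}
Take the arena with moves $q\vdash f\vdash 1\vdash x$, where $q$ is initial. Let $\sigma_1,\sigma_2$ be given, through Lemma~\ref{lem:views}(d), by the view $q\,f\,1\,f\,1\,x$ and its prefixes, where $x$ points to the first $1$ in $\sigma_1$ and to the second $1$ in $\sigma_2$; these are the terms $\lambda f.\,f(\lambda x.\,f(\lambda y.\,x))$ and $\lambda f.\,f(\lambda x.\,f(\lambda y.\,y))$. The common skeleton has places $\varepsilon,1,11$, and $\mathrm{ptr}_i(11)=i$. The two longest views reach the same position: two nodes $f$, each with one child $1$, and a node $x$ below one of these. Now give the root round $a$ children and each of these $c$ children, with $a\ne c$ positive. Each of the $ac$ nodes $x$ has as grandparent in the position a node $f$, which has $a$ children for $\sigma_1$ and $c$ children for $\sigma_2$. So these two plays reach different positions.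 To know that \emph{no} play of $\sigma_1$ reaches the position of $\sigma_2$, we must know that any such play would have the same multiplicities at the same places, and this is what faithfulness provides.
\end{example}

In general we identify the justifier $o(x^j)$ of a P-node through the type of the P-node $b(x^{j-1})$ just above it, and we count P-nodes of a given type whose grandparent has a given type. A new difficulty appears: different places may carry the same subtree, so the count is a sum of numbers $n(v)$ over a set of places, and nothing so far prevents the sums over two different sets from agreeing. The two admissible values of each multiplicity exclude this, by the following elementary fact.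

\begin{lemma}\label{lem:grid}
Let $\Phi$ be a real polynomial in $X_1,\dots,X_N$ of degree at most $1$ in each variable, and let $\alpha_i\neq\beta_i$ be real numbers. If $\Phi$ vanishes on the grid $\prod_i\{\alpha_i,\beta_i\}$, then $\Phi=0$.
\end{lemma}

\begin{proof}
We argue by induction on $N$; for $N=0$ the polynomial is a constant. Write $\Phi=X_N\Phi_1+\Phi_0$ with $\Phi_0,\Phi_1$ in the first $N-1$ variables. At each point of the smaller grid, $\alpha_N\Phi_1+\Phi_0$ and $\beta_N\Phi_1+\Phi_0$ vanish; subtracting, $\Phi_1$ vanishes, and then so does $\Phi_0$. By induction $\Phi_1=\Phi_0=0$.
\end{proof}

\begin{proposition}\label{prop:pointers}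
In the setting of Proposition~\ref{prop:skeleton}, suppose that $T_1=T_2=T$ and $\mathrm{ptr}_1\neq\mathrm{ptr}_2$. Then there is an admissible choice $m$ with $\rho_2(m)\notin\mathrm{Pos}(\sigma_1)$.
\end{proposition}

\begin{proof}
Let $v^*$ be a place with $\mathrm{ptr}_1(v^*)\ne\mathrm{ptr}_2(v^*)$.

\emph{Both indices are positive.} By (A3) the move $b(v^*)$ has a unique enabler. If the enabler were $q$, both pointers would have index $0$, because the letters of $v^*$ are non-initial and so differ from $q$; this is excluded. So the enabler is not $q$, and neither index is $0$. This step matters because a pointer to the root has no P-node above it that could carry a type.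

\emph{The two sets of places.} For $i=1,2$ and a place $v$ with $j=\mathrm{ptr}_i(v)\ge1$, put $\tau_i(v)=T/(v|_{j-1})$. The subtrees along $v^*$ are pairwise distinct, so $\tau_1(v^*)\ne\tau_2(v^*)$. Let $t^*=T/v^*$ and $t^\circ=\tau_2(v^*)$, and define
\[
V_i=\{v\text{ place of }T\mid T/v=t^*,\ \mathrm{ptr}_i(v)\ge1,\ \tau_i(v)=t^\circ\}\qquad(i=1,2).
\]
Then $v^*\in V_2\setminus V_1$. These sets do not depend on $m$.

\emph{The choice of $m$.} Take indeterminates $X_{t,d}$ for $t\in\mathcal T$ and $d\in S(t)$, and for a place $v=d_1\cdots d_n$ let $X^v=\prod_{j=0}^{n-1}X_{T/(v|_j),\,d_{j+1}}$. The trees $T/(v|_j)$ are pairwise distinct, so $X^v$ is squarefree. Ordering the factors of $X^v$ by decreasing size of their tree and reading their letters gives back $d_1,\dots,d_n$, so distinct places have distinct monomials. Hence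
\[
\Phi=\sum_{v\in V_2}X^v-\sum_{v\in V_1}X^v
\]
has degree at most $1$ in each variable, and it is non-zero because $X^{v^*}$ has coefficient $1$. The admissible choices are the points of the grid $\prod_{t,d}\{G_{t,d},G_{t,d}+1\}$. By Lemma~\ref{lem:grid} there is an admissible $m$ with $\Phi(m)\neq0$. By \eqref{eq:n}, the monomial $X^v$ takes the value $n(v)$ at $m$, so
\begin{equation}\label{eq:neq}
\sum_{v\in V_1}n(v)\ \neq\ \sum_{v\in V_2}n(v).
\end{equation}

\emph{Counting.} Suppose that some $s_1\in\sigma_1$ reaches $\rho_2(m)$, and let $s_2\in\sigma_2$ satisfy $C(s_2)\cong E_m(T)$. Both $C(s_1)$ and $C(s_2)$ are faithful expansions of $T$, the first by Proposition~\ref{prop:skeleton}(a). Let $Z$ be the number of P-nodes $z$ of $\rho_2(m)$ such that $z$ has type $t^*$, the parent of $z$ is not the root, and the grandparent of $z$, which is then a P-node, has type $t^\circ$. This number depends only on the position. We compute it in $s_i$, for $i=1,2$. Let $x$ be a round of $s_i$ at place $v$, with branch $x^0,\dots,x^n=x$, and let $j=\mathrm{ptr}_i(v)$. By faithfulness and Lemma~\ref{lem:type}, the P-node $b(x)$ has type $t^*$ if and only if $T/v=t^*$. By Lemma~\ref{lem:expansion}(a), its parent is $o(x^j)$, which is the root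 if and only if $j=0$. If $j\ge1$, its grandparent is $b(x^{j-1})$; the round $x^{j-1}$ has place $v|_{j-1}$, so its only type is $T/(v|_{j-1})=\tau_i(v)$. Thus $b(x)$ is counted if and only if $v\in V_i$, and Lemma~\ref{lem:faithful} gives $Z=\sum_{v\in V_i}n(v)$ for both $i=1$ and $i=2$. This contradicts \eqref{eq:neq}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $q$ be an initial move. The root of a non-empty position is labeled by the first move of the play, so $\sigma_1$ answers $q$ if and only if $\sigma_2$ does. If neither does, no view of either strategy starts with $q$. If both do, then $\rho_2(m)\in\mathrm{Pos}(\sigma_1)$ and $\rho_1(m)\in\mathrm{Pos}(\sigma_2)$ for every admissible $m$. Proposition~\ref{prop:skeleton}(b) gives $T_1=T_2$, and Proposition~\ref{prop:pointers} gives $\mathrm{ptr}_1=\mathrm{ptr}_2$. So the two strategies have the same views starting with $q$. As $q$ is arbitrary, $\mathcal V(\sigma_1)=\mathcal V(\sigma_2)$, and $\sigma_1=\sigma_2$ by Lemma~\ref{lem:views}(c).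
\end{proof}

\section{Locally finite strategies}\label{sec:local}

We first describe the class of locally finite strategies. Fix an innocent $\sigma$ and a finite set $F$ of O-moves, and order by prefix the views of $\sigma$ whose O-moves all lie in $F$. By Lemma~\ref{lem:views}(a) and (b) they form a forest with at most $|F|$ roots, one for each initial move, in which every node has at most $|F|$ children, one for each possible next letter of the word. K\"onig's lemma states that an infinite forest with finitely many roots and finite branching has an infinite branch. Hence $\sigma$ is locally finite if and only if it has no infinite strictly increasing chain of P-views that uses only finitely many distinct O-moves. In particular, every innocent strategy without infinite strictly increasing chains of P-views is locally finite. If $A$ has finitely many O-moves, taking for $F$ the set of all of them shows that locally finite means finite.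

Theorem~\ref{thm:local} reduces to Theorem~\ref{thm:main} by restricting the O-moves to a finite set. The restriction can be seen on positions; it makes $\sigma_1$ finite by hypothesis, and Lemma~\ref{lem:depth} transfers finiteness to $\sigma_2$.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
For a finite set $F$ of O-moves and $i=1,2$, let $\sigma_i^F$ be the set of plays of $\sigma_i$ all of whose O-moves lie in $F$. It contains $\varepsilon$, it is closed under even-length prefixes, and it is deterministic as a subset of $\sigma_i$. It is innocent: if $sab,\,r\in\sigma_i^F$ and $ra$ is a play with $\ulcorner ra\urcorner=\ulcorner sa\urcorner$, then $rab\in\sigma_i$, and its O-moves are those of $r$ together with $a$, which lies in $F$ because it occurs in $sab$. A play and its position have the same moves, so $\mathrm{Pos}(\sigma_i^F)$ consists of the positions in $\mathrm{Pos}(\sigma_i)$ whose O-nodes are labeled in $F$. Therefore $\mathrm{Pos}(\sigma_1^F)=\mathrm{Pos}(\sigma_2^F)$.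

The P-views of $\sigma_1^F$ are P-views of $\sigma_1$ with all O-moves in $F$, so $\sigma_1^F$ is finite by local finiteness. Let $N$ bound the depths of its views. By Lemma~\ref{lem:depth}, every view of $\sigma_2^F$ has depth at most $N$. By Lemma~\ref{lem:views}(b), such a view is determined by its initial move, which lies in $F$, and its word, which is a word over $F$ of length at most $N$. So $\sigma_2^F$ is finite too.

Theorem~\ref{thm:main} gives $\sigma_1^F=\sigma_2^F$ for every finite $F$. Each play contains finitely many moves, so $\sigma_i$ is the union of the $\sigma_i^F$, and $\sigma_1=\sigma_2$.
\end{proof}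

\section{Limits of the results}\label{sec:limits}

\begin{remark}[Finiteness cannot be dropped altogether]\label{rem:finite}
By fact (ii) of Section~\ref{sec:problem}, the conclusion of Theorem~\ref{thm:local} can fail when neither strategy is finite, already on $A_0$. This arena has finitely many moves, so there locally finite means finite, and the hypothesis on $\sigma_1$ is exactly what the two strategies of (ii) lack.
\end{remark}

\begin{remark}[One inclusion is not enough]\label{rem:order}
The relation $\mathrm{Pos}(\sigma)\subseteq\mathrm{Pos}(\sigma')$ is reflexive and transitive, and by Theorem~\ref{thm:main} it is antisymmetric on finite innocent strategies; so it is a partial order on them. It holds whenever $\sigma\subseteq\sigma'$, and Example~\ref{ex:inclusion} shows that the converse fails. The order is thus strictly coarser than inclusion of strategies, in the sense that it relates more pairs.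
\end{remark}

\begin{remark}[Finitely many positions suffice]\label{rem:tests}
Let $\sigma_1,\sigma_2$ be finite innocent strategies, with no assumption on their positions. Only finitely many initial moves $q$ are answered by one of them. For each such $q$, the proof of Theorem~\ref{thm:main} uses two things. The first is that each strategy answers $q$ if the other does, which follows if the position of each two-move play $qb\in\sigma_i$ lies in $\mathrm{Pos}(\sigma_{3-i})$. The second is that $\rho_i(m)\in\mathrm{Pos}(\sigma_{3-i})$ for $i=1,2$ and one suitable common choice $m$: the choice given by Proposition~\ref{prop:pointers} if $T_1=T_2$ and $\mathrm{ptr}_1\ne\mathrm{ptr}_2$, and any admissible choice otherwise. There are finitely many admissible choices, so one may also test them all. If all these memberships hold, Propositions~\ref{prop:skeleton} and~\ref{prop:pointers} give $\sigma_1=\sigma_2$; if $\sigma_1=\sigma_2$, they all hold. So finitely many explicit membership tests decide whether $\sigma_1=\sigma_2$.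
\end{remark}

\begin{thebibliography}{1}

\bibitem{BC}
Lison Blondeau-Patissier and Pierre Clairambault,
\emph{Positional Injectivity for Innocent Strategies},
arXiv:2105.02485 (2021).

\end{thebibliography}
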